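\title{The randomized competitive ratio of online simple unbounded knapsack is $1+\ln 2$}

\begin{abstract}
In the online simple unbounded knapsack problem, items with sizes in $[0,1]$ arrive one at a time, the value of an item equals its size, and any number of copies of the current item may be packed irrevocably into a knapsack of capacity $1$. We prove that the best competitive ratio in expectation of randomized online algorithms is exactly $1+\ln 2$ and that it is attained. For mixtures of at most $N$ deterministic algorithms the best ratio is exactly $1+N(2^{1/N}-1)$. We also show that all nearly optimal algorithms behave in asymptotically the same way on the hard instances. Both the lower and the upper bounds come from one covering inequality for measures on $[\frac12,1]$.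
\end{abstract}

\section{Introduction}

\subsection*{The problem}

An \emph{instance} is a finite sequence $I=(s_1,\dots,s_n)$ of item sizes with $0\le s_i\le 1$; we identify an item with its size, which is also its value. The items are presented one at a time. When $s_i$ arrives, the algorithm decides irrevocably on a nonnegative integer $k_i$, the number of copies of $s_i$ that it packs, without knowledge of the items to come. The packed size $\sum_i k_is_i$ must never exceed the capacity $1$, and its final value is the \emph{gain} of the algorithm, to be maximized. The offline optimum is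
\[
\operatorname{opt}(I)=\max\Big\{\sum_i k_is_i \;:\; k_i\in\mathbb Z_{\ge 0},\ \sum_i k_is_i\le 1\Big\}.
\]
A \emph{deterministic} online algorithm chooses $k_i$ as a function of $(s_1,\dots,s_i)$. A \emph{randomized} online algorithm chooses a deterministic one at random and runs it. Sizes are seen exactly, computation is exact, and the randomness is arbitrary. The adversary is oblivious: the instance is fixed, and expectations are taken over the random choice of the algorithm. An algorithm $A$ is \emph{$c$-competitive} if
\[
\operatorname{opt}(I)\le c\cdot\mathbb E[\operatorname{gain}_A(I)]\qquad\text{for every instance } I,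
\]
and its \emph{competitive ratio} (in expectation) is the infimum of all such $c$. Thus $1/c$ is the fraction of the best possible filling that the algorithm guarantees on average.

The following is known. The best ratio of deterministic algorithms is $2$, and a single uniformly random bit does not improve on it. There is a randomized algorithm with ratio less than $1.736$, and none has ratio below $1.693$. To find the exact infimum of the ratio over all randomized algorithms is an open problem posed in \cite{BGH}. We solve it, using none of the bounds just quoted.

\subsection*{Results}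

\begin{theorem}\label{thm:main}
The infimum, over all randomized online algorithms, of the competitive ratio in expectation is $c^*=1+\ln 2\approx 1.6931$, and some algorithm attains it.
\end{theorem}

The optimal algorithm that we construct draws a real number from a distribution with a continuous part. The next theorem measures what is lost with finitely many random outcomes.

\begin{theorem}\label{thm:finite}
For $N\ge1$ let $c_N$ be the infimum of the competitive ratio over all mixtures, with arbitrary probabilities, of at most $N$ deterministic online algorithms. Then
\[
c_N=1+N\,(2^{1/N}-1),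
\]
and this value is attained. Thus $c_1=2$, $c_2=2\sqrt2-1$, and $c_N$ decreases strictly to $1+\ln2$. In particular, no algorithm with finitely many random outcomes attains $1+\ln 2$.
\end{theorem}

So a suitably biased coin gives the ratio $2\sqrt2-1\approx1.828$, although a fair one cannot beat $2$.

The hard instances are the \emph{ramps}
\[
R_n=(r_1,\dots,r_n),\qquad r_i=\frac{n+i}{2n},
\]
and their prefixes. All sizes in $R_n$ exceed $\frac12$, so an algorithm packs at most one copy of at most one item. The \emph{law of the packed size} of an algorithm on $R_n$ is the measure $\nu=\sum_i p_i\delta_{r_i}$ on $[\frac12,1]$, where $p_i$ is the probability that $r_i$ is packed and $\delta_x$ is the unit mass at $x$. Its total mass is at most $1$; the missing mass is the probability that nothing is packed.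

\begin{theorem}\label{thm:unique}
Let $A_n$ be $\gamma_n$-competitive algorithms with $\gamma_n\to c^*$, and let $\nu_n$ be the law of the packed size of $A_n$ on $R_n$. Then $\nu_n$ converges weakly to $\frac1{c^*}\big(\delta_{1/2}+\frac{dx}{x}\big)$; that is, for every continuous function $\varphi$ on $[\frac12,1]$,
\[
\int\varphi\,d\nu_n\ \longrightarrow\ \frac1{c^*}\Big(\varphi(\tfrac12)+\int_{1/2}^1\varphi(x)\,\frac{dx}{x}\Big).
\]
\end{theorem}

Section~\ref{sec:cover} explains where $1+\ln2$ comes from and isolates the covering condition. Section~\ref{sec:lower} shows that every competitive algorithm satisfies this condition approximately on ramps, which gives the lower bounds and Theorem~\ref{thm:unique}. Section~\ref{sec:upper} proves the converse: every measure of total mass $c$ that satisfies the condition yields a $c$-competitive algorithm on \emph{all} instances.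

\section{Large items and the covering condition}\label{sec:cover}

Call a size $s$ \emph{large} if $s>\frac12$ and \emph{small} if $0<s\le\frac12$. For $s\in(0,1]$ let $f(s)=\lfloor 1/s\rfloor\, s$ be the gain from filling an empty knapsack with copies of $s$. If $k=\lfloor1/s\rfloor$, then $s>\frac1{k+1}$, so $f(s)>\frac k{k+1}$. Since $k\ge1$ always and $k\ge2$ for small $s$,
\begin{equation}\label{eq:f}
f(s)>\tfrac12\ \text{ for all } s\in(0,1],\qquad f(s)>\tfrac23\ \text{ if } s \text{ is small}.
\end{equation}
The \emph{greedy} algorithm packs as many copies of each arriving item of positive size as fit. By \eqref{eq:f} it gains more than $\frac12$ from the first such item, so it is $2$-competitive. If that item is small, it gains more than $\frac23$ and is within a factor $\frac32$ of the optimum. One therefore expects the trouble to come from large items. When all items are large, only one copy of one item fits, the optimum is the largest size, and the algorithm merely chooses when to stop waiting.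

\begin{example}\label{ex:two}
Let $A$ be $c$-competitive, and let $p$ be the probability that it packs the first item of the instance $(\frac12+\varepsilon,\,1)$. The instance might have ended after the first item, so $p(\frac12+\varepsilon)\ge(\frac12+\varepsilon)/c$, that is, $p\ge1/c$. On the full instance the expected gain is at most $p(\frac12+\varepsilon)+(1-p)$, and it is at least $1/c$. If $A$ is deterministic, then $p=1$ and $\frac12+\varepsilon\ge 1/c$, so $c\ge2$ in the limit $\varepsilon\to0$. In general,
\[
1\ \ge\ \frac1c+p\Big(\frac12-\varepsilon\Big)\ \ge\ \frac1c\Big(\frac32-\varepsilon\Big),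
\]
so $c\ge\frac32$.
\end{example}

In this example the algorithm has one unit of probability to spend. Gain is cheaper at the larger item, but the danger that the instance stops forces some spending at the smaller one. More stopping points force more early spending. Imagine, as a heuristic, that all sizes from $\frac12$ to $1$ arrive in increasing order, that only one item fits, and that the sequence may stop at any size $v$. If $\nu$ is the law of the packed size, then the expected gain up to $v$ is $\int_{[1/2,v]}t\,d\nu(t)$, and it must be at least $v/c$. In terms of $\mu=c\nu$, which has total mass at most $c$, this is the following condition.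

\begin{definition}\label{def:cover}
For a finite Borel measure $\mu$ on $[\frac12,1]$ and $v\in[\frac12,1]$ put
\[
M_\mu(v)=\mu([\tfrac12,v]),\qquad S_\mu(v)=\int_{[1/2,v]}t\,d\mu(t).
\]
The measure $\mu$ is \emph{covering} if $S_\mu(v)\ge v$ for all $v\in[\frac12,1]$.
\end{definition}

We want a covering measure of least total mass. A unit of $S_\mu$ bought at size $t$ costs mass $1/t$, so one should buy as late as the condition allows, which means $S_\mu(v)=v$ for all $v$. At $v=\frac12$ this asks for an atom of mass $1$, and beyond it for $t\,d\mu=dt$. The candidate is
\[
\mu_\infty=\delta_{1/2}+\frac{dt}{t},\qquad S_{\mu_\infty}(v)=\tfrac12+(v-\tfrac12)=v,\qquad M_{\mu_\infty}(v)=1+\ln(2v),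
\]
of total mass $1+\ln 2$. The next lemma expresses mass through $S_\mu$ and confirms that $\mu_\infty$ is the unique minimizer.

\begin{lemma}\label{lem:mass}
Let $\mu$ be a finite Borel measure on $[\frac12,1]$ and $v\in[\frac12,1]$. Then
\begin{equation}\label{eq:mass}
M_\mu(v)=\frac{S_\mu(v)}{v}+\int_{1/2}^v\frac{S_\mu(x)}{x^2}\,dx .
\end{equation}
If $\mu$ is covering, then $M_\mu(v)\ge1+\ln(2v)$; in particular $\mu(\{\frac12\})\ge1$ and $M_\mu(1)\ge c^*$. If $\mu$ is covering and $M_\mu(1)=c^*$, then $\mu=\mu_\infty$.
\end{lemma}

\begin{proof}
For $t\in[\frac12,v]$ we have $1=\frac tv+t\int_t^v x^{-2}\,dx$. Integrate over $t\in[\frac12,v]$ with respect to $\mu$ and exchange the order of integration, which is allowed because the integrand is nonnegative. For fixed $x$ the variable $t$ ranges over $[\frac12,x]$, and \eqref{eq:mass} follows. If $\mu$ is covering, the right side of \eqref{eq:mass} is at least $1+\int_{1/2}^v dx/x=1+\ln(2v)$.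

Suppose in addition that $M_\mu(1)=1+\ln2$. Subtracting $1+\int_{1/2}^1dx/x$ from \eqref{eq:mass} at $v=1$ gives
\[
0=\big(S_\mu(1)-1\big)+\int_{1/2}^1\frac{S_\mu(x)-x}{x^2}\,dx
\]
with nonnegative terms. Hence $S_\mu(1)=1$ and $S_\mu(x)=x$ for almost every $x$. The function $S_\mu$ is the distribution function of the finite measure $t\,d\mu(t)$. Such a function is right-continuous, so $S_\mu(x)=x$ for all $x\in[\frac12,1]$, and it determines its measure, so $t\,d\mu(t)=\frac12\delta_{1/2}+dt$. Dividing by $t$ gives $\mu=\mu_\infty$.
\end{proof}

\section{Lower bounds on ramps}\label{sec:lower}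

Fix $n$ and let $\eta=\frac1{2n}$ be the step of the ramp $R_n$, so that $r_1=\frac12+\eta$ and $r_n=1$. A finite ramp stops only at grid points, so the covering condition holds up to an error $\eta$.

\begin{lemma}\label{lem:prefix}
Let $A$ be $c$-competitive and let $\nu$ be the law of its packed size on $R_n$. Then $S_\nu(r_1)>0$, $S_\nu(1)\ge 1/c$, and $S_\nu(x)\ge(x-\eta)/c$ for all $x\in[r_1,1]$.
\end{lemma}

\begin{proof}
The decisions of an online algorithm on $r_1,\dots,r_j$ do not depend on the later items. So the expected gain of $A$ on the prefix $(r_1,\dots,r_j)$ is $\sum_{i\le j}p_ir_i=S_\nu(r_j)$. The optimum of this prefix is $r_j$, hence $S_\nu(r_j)\ge r_j/c$. The cases $j=1$ and $j=n$ are the first two claims. For $x\in[r_1,1]$ take the largest $j$ with $r_j\le x$; then $r_j>x-\eta$ and $S_\nu(x)=S_\nu(r_j)$.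
\end{proof}

We also need an elementary fact. For $b\ge1$ and $s>0$,
\begin{equation}\label{eq:series}
\frac{b^s-1}{s}=\sum_{k\ge1}\frac{(\ln b)^k}{k!}\,s^{k-1},
\end{equation}
so this quotient is nondecreasing in $s$, strictly increasing if $b>1$, and tends to $\ln b$ as $s\to0$.

\begin{proposition}\label{prop:lower}
Let $A$ be a $c$-competitive algorithm.
\begin{enumerate}
\item[(a)] We have $c\ge1+\ln2$.
\item[(b)] If $A$ is a mixture of at most $N$ deterministic algorithms, then $c\ge1+N(2^{1/N}-1)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\nu$ be the law of the packed size of $A$ on $R_n$. Both parts insert lower bounds for $S_\nu$ into \eqref{eq:mass} at $v=1$, whose left side is at most $1$.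

(a) By Lemma~\ref{lem:prefix},
\[
c\ \ge\ c\,M_\nu(1)\ \ge\ 1+\int_{r_1}^1\frac{x-\eta}{x^2}\,dx=1+\ln\frac1{r_1}-\eta\Big(\frac1{r_1}-1\Big).
\]
As $n\to\infty$ we have $r_1\to\frac12$ and $\eta\to0$, so $c\ge1+\ln2$.

(b) Each deterministic algorithm packs at most one item of $R_n$, so $\nu$ has at most $N$ atoms. Let them be $\tau_1<\dots<\tau_K$ with $K\le N$, and put $\tau_{K+1}=1$. Since $S_\nu(r_1)>0$, we have $K\ge1$ and $\tau_1=r_1$. The point is that $S_\nu$ cannot follow the line $x/c$ any more: it is constant between atoms, so its value $G_j=S_\nu(\tau_j)$ must already suffice for all sizes up to the next atom. Precisely, for $j<K$ we have $G_j=S_\nu(x)\ge(x-\eta)/c$ for all $x\in[\tau_j,\tau_{j+1})$, and $G_K=S_\nu(1)\ge1/c$. Hence $G_j\ge(\tau_{j+1}-\eta)/c$ for $1\le j\le K$, and \eqref{eq:mass} gives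
\begin{align*}
c\ \ge\ c\,S_\nu(1)+\sum_{j=1}^K c\,G_j\Big(\frac1{\tau_j}-\frac1{\tau_{j+1}}\Big)
&\ \ge\ 1+\sum_{j=1}^K(\tau_{j+1}-\eta)\Big(\frac1{\tau_j}-\frac1{\tau_{j+1}}\Big)\\
&\ =\ 1+\sum_{j=1}^K\Big(\frac{\tau_{j+1}}{\tau_j}-1\Big)-\eta\Big(\frac1{r_1}-1\Big).
\end{align*}
The $K$ quotients $\tau_{j+1}/\tau_j$ have product $1/r_1$, so by the inequality of arithmetic and geometric means their sum is at least $Kr_1^{-1/K}$. By \eqref{eq:series} with $b=1/r_1$ and $1/K\ge1/N$, and since $1/r_1-1<1$,
\[
c\ \ge\ 1+K\big(r_1^{-1/K}-1\big)-\eta\ \ge\ 1+N\big(r_1^{-1/N}-1\big)-\eta .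
\]
Letting $n\to\infty$ gives the claim.
\end{proof}

For two atoms $\frac12$ and $\tau$ the limiting bound in (b) reads $c\ge1+(2\tau-1)+(\frac1\tau-1)$, which is smallest at $\tau=1/\sqrt2$, with value $2\sqrt2-1$. In general, equality asks for atoms in geometric progression, each of which brings $S$ exactly to the position of the next atom. This will dictate the measure $\mu_N$ in Section~\ref{sec:upper}.

Theorem~\ref{thm:unique} is the equality case of (a). To pass to the limit we use two textbook facts on finite measures on a compact interval. First, every sequence of measures of mass at most $1$ has a weakly convergent subsequence (Helly's selection theorem), and the limit has mass at most $1$, as the test function $\varphi=1$ shows. Second, if $\rho_n\to\rho$ weakly and $F$ is closed, then $\limsup_n\rho_n(F)\le\rho(F)$ (the portmanteau theorem).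

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
It suffices to show that every weak limit $\nu$ of a subsequence of $(\nu_n)$ equals $\mu_\infty/c^*$. Indeed, if $\int\varphi\,d\nu_n$ stayed away from the claimed limit along some subsequence, a weakly convergent further subsequence would have a different limit.

Let $\nu_n\to\nu$ along a subsequence and fix $x\in(\frac12,1]$. For large $n$ the first size of $R_n$ is at most $x$, and Lemma~\ref{lem:prefix} gives $S_{\nu_n}(x)\ge(x-\frac1{2n})/\gamma_n$. The measures $t\,d\nu_n(t)$ converge weakly to $t\,d\nu(t)$, because $t\varphi(t)$ is continuous when $\varphi$ is. The set $[\frac12,x]$ is closed, so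
\[
S_\nu(x)\ \ge\ \limsup S_{\nu_n}(x)\ \ge\ x/c^* .
\]
By right-continuity of $S_\nu$ this also holds at $x=\frac12$. Thus $c^*\nu$ is a covering measure of mass at most $c^*$. By Lemma~\ref{lem:mass} its mass is exactly $c^*$, and $c^*\nu=\mu_\infty$.
\end{proof}

\section{Threshold algorithms}\label{sec:upper}

\subsection*{The algorithms $A_t$}

On instances of large items a covering measure $\mu$ of mass $c$ describes an algorithm: draw a threshold $t$ from $\mu/c$ and take the first item of size at least $t$. Small items could spoil this, because they raise the optimum through combinations of different items, of which an algorithm that already holds a large item, or has let one pass, may be unable to make use. We must decide what ``size at least $t$'' should mean in general. Waiting for $f(s_i)\ge t$ keeps the guarantee that the gain is at least $t$, but a threshold may then never be reached although the optimum exceeds it. We wait instead for the optimum of the prefix to reach $t$. Then every threshold up to $\operatorname{opt}(I)$ is reached, at the price that some of them gain little more than $\frac12$. Remark~\ref{rem:fail} shows that the first choice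 fails.

Let $\operatorname{opt}_i=\operatorname{opt}(s_1,\dots,s_i)$ and $\operatorname{opt}_0=0$. This is a maximum over finitely many packings of the items of positive size seen so far, so it can be computed online.

\begin{definition}\label{def:alg}
For $t\in[\frac12,1]$, the deterministic algorithm $A_t$ ignores items of size $0$ and packs nothing until the first index $i$ with $\operatorname{opt}_i\ge t$. At this index it is \emph{activated} and packs $\lfloor1/s_i\rfloor$ copies of $s_i$; here $s_i>0$, since $\operatorname{opt}_i>\operatorname{opt}_{i-1}$. From then on it packs as many copies of each arriving item as fit. For a nonzero finite measure $\mu$ on $[\frac12,1]$ of total mass $c$, the randomized algorithm $A_\mu$ draws $t$ from $\mu/c$ and runs $A_t$.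
\end{definition}

On a fixed instance $I$, the algorithm $A_t$ is activated at index $i$ exactly for $t\in(\operatorname{opt}_{i-1},\operatorname{opt}_i]$, and its gain depends only on that index. So the gain is a step function of $t$, and
\[
W(I)=\int\operatorname{gain}_{A_t}(I)\,d\mu(t)=c\cdot\mathbb E[\operatorname{gain}_{A_\mu}(I)]
\]
is well defined.

\begin{proposition}\label{prop:upper}
If $\mu$ is a covering measure of total mass $c$, then $W(I)\ge\operatorname{opt}(I)$ for every instance $I$. That is, $A_\mu$ is $c$-competitive.
\end{proposition}

The covering condition gives $W\ge\operatorname{opt}$ whenever each activated $A_t$ gains at least $t$. The following instance shows how this can fail for some $t$, and what pays for the loss.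

\begin{example}\label{ex:mixed}
Take $\mu=\mu_\infty$ and
\[
I=(0.56,\ 0.57,\ \dots,\ 0.90,\ 0.45,\ 0.55).
\]
The optimum climbs to $0.90$ along the increasing part. It stays there when $0.45$ arrives, because $2\cdot0.45=0.90$ and $0.45$ fits with no earlier item. It jumps to $1=0.45+0.55$ at the last item. The thresholds $t\le0.9$ gain at least $t$ and contribute at least $S(0.9)=0.9$ to $W$. The thresholds $t\in(0.9,1]$ should contribute $S(1)-S(0.9)=0.1$, but they are activated at the last item and gain only $0.55$. This is still at least $t/2$, so the deficit is at most $0.05$. On the other side, the threshold $t=\frac12$, which has mass $1$, gains $0.56$ instead of $0.5$, a surplus of $0.06$. Altogether $W\ge0.9+0.05+0.06>1$. The surplus exceeds the deficit for a reason: with $a=0.56$ and $y=0.45$ the surplus is $a-\frac12$, the deficit is at most $\frac12(1-2y)=\frac12-y$, and $a-\frac12>\frac12-y$ says that $y$ does not fit on top of $a$. Had it fit, $A_{1/2}$ would have packed it, for a much larger surplus.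
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Write $M=M_\mu$, $S=S_\mu$, $W=W(I)$. Deleting items of size $0$ changes neither the optimum nor any gain, and the empty instance has optimum $0$. So let $I$ be nonempty with positive sizes, and let $w=\operatorname{opt}(I)$. By \eqref{eq:f}, $\frac12<f(s_1)=\operatorname{opt}_1\le w\le1$. We use three facts.
\begin{enumerate}
\item[(i)] \emph{Every $A_t$ with $t\le w$ gains more than $\frac12$.} It is activated at some index $i$ and packs $f(s_i)>\frac12$ there.
\item[(ii)] \emph{If $A_t$ is activated at an index $i$ such that $s_1,\dots,s_i$ are all large, it gains at least $t$.} On such a prefix the optimum is the largest size, and $\operatorname{opt}_{i-1}<t\le\operatorname{opt}_i$ forces $s_i=\operatorname{opt}_i\ge t$.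
\item[(iii)] \emph{$A_{1/2}$ is the greedy algorithm, and $\mu(\{\frac12\})\ge1$.} Since $\operatorname{opt}_1>\frac12$, activation happens at the first item. The bound on the atom is in Lemma~\ref{lem:mass}.
\end{enumerate}
By (iii), whatever greedy gains beyond $\frac12$ enters $W$ with weight at least $1$. Let $g$ be the gain of greedy on $I$.

\medskip\noindent\emph{Case 1: all items are large.} By (ii), every $A_t$ with $t\le w$ gains at least $t$, so $W\ge S(w)\ge w$.

\medskip\noindent\emph{Case 2: $g\ge\frac23$.} Here the crude bound (i) suffices for all thresholds other than $\frac12$. By (i), (iii) and Lemma~\ref{lem:mass},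
\[
W\ \ge\ \tfrac12M(w)+\big(g-\tfrac12\big)\mu(\{\tfrac12\})\ \ge\ \tfrac12\big(1+\ln(2w)\big)+\tfrac16 .
\]
The function $w\mapsto w-\frac12(1+\ln(2w))$ has derivative $1-\frac1{2w}\ge0$ on $[\frac12,1]$, so it is at most its value $\frac12(1-\ln2)$ at $w=1$. This is less than $\frac16$ because $\ln2>\frac23$. Hence $W>w$.

\medskip\noindent\emph{Case 3: $g<\frac23$ and some item is small.} The assumption on $g$ determines the shape of the instance up to the first small item. Since $f(s_1)\le g<\frac23$, the first item is large by \eqref{eq:f}, and $a:=s_1=f(s_1)\in(\frac12,\frac23)$. Let $y=s_m$ be the first small item, so $m\ge2$. We claim that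
\begin{equation}\label{eq:nofit}
a+y>1 .
\end{equation}
When $s_m$ arrives, greedy holds exactly one copy of $a$, because two large items do not fit together. If $a+y\le1$, it packs $j=\lfloor(1-a)/y\rfloor\ge1$ copies of $y$. From $(1-a)/y<j+1\le2j$ we get $jy>\frac{1-a}2$, so $g>\frac{1+a}2>\frac34$, a contradiction.

Put $u=2y$. By \eqref{eq:nofit}, $y>1-a>\frac13$, so $\frac23<u\le f(y)\le\operatorname{opt}_m\le w$. Every $A_t$ with $t\le u$ gains at least $t$. Indeed, if $t\le\operatorname{opt}_{m-1}$, then $A_t$ is activated before index $m$ and (ii) applies. If $\operatorname{opt}_{m-1}<t\le u$, then $A_t$ is activated at index $m$ and gains at least $f(y)\ge u\ge t$. Moreover $A_{1/2}$ gains at least $a$, and for $u<t\le w$ the gain exceeds $\frac12\ge\frac t2$ by (i). Adding up the three contributions as in Example~\ref{ex:mixed},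
\[
W\ \ge\ S(u)+\big(a-\tfrac12\big)\mu(\{\tfrac12\})+\tfrac12\big(S(w)-S(u)\big)\ \ge\ \tfrac12S(u)+\tfrac12S(w)+a-\tfrac12 .
\]
The covering condition at $u=2y$ and at $w$, followed by \eqref{eq:nofit} and $w\le1$, gives
\[
W\ \ge\ y+\tfrac w2+a-\tfrac12\ >\ \tfrac12+\tfrac w2\ \ge\ w .
\]
The three cases are exhaustive.
\end{proof}

\subsection*{The optimal measures}

The measure $\mu_\infty$ is covering and has mass $1+\ln2$. For $N$ atoms we follow the equality case of Proposition~\ref{prop:lower}(b). Put $q=2^{1/N}$ and $t_j=\frac12q^{\,j-1}$ for $1\le j\le N+1$, so that $t_1=\frac12$ and $t_{N+1}=1$. The atom at $t_j$ should bring $S$ to the value $t_{j+1}$. This requires mass $t_2/t_1=q$ at $t_1$ and mass $(t_{j+1}-t_j)/t_j=q-1$ at $t_j$ for $j\ge2$. So let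
\[
\mu_N=q\,\delta_{t_1}+(q-1)\sum_{j=2}^N\delta_{t_j},
\]
of total mass $q+(N-1)(q-1)=1+N(2^{1/N}-1)$. For $1\le j\le N$,
\[
S_{\mu_N}(t_j)=t_2+\sum_{i=2}^j(t_{i+1}-t_i)=t_{j+1}.
\]
Hence $S_{\mu_N}(v)=t_{j+1}>v$ for $t_j\le v<t_{j+1}$, and $S_{\mu_N}(1)=t_{N+1}=1$, so $\mu_N$ is covering. For $N=1$ the algorithm $A_{\mu_N}$ is greedy. For $N=2$ it uses the thresholds $\frac12$ and $\frac1{\sqrt2}$ with probabilities $\frac{\sqrt2}{2\sqrt2-1}\approx0.77$ and $\frac{\sqrt2-1}{2\sqrt2-1}\approx0.23$.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:finite}]
By Proposition~\ref{prop:upper}, $A_{\mu_\infty}$ is $(1+\ln2)$-competitive, and by Proposition~\ref{prop:lower}(a) no algorithm is $c$-competitive for a smaller $c$. This is Theorem~\ref{thm:main}.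

The algorithm $A_{\mu_N}$ is a mixture of the $N$ deterministic algorithms $A_{t_1},\dots,A_{t_N}$, and it is $\big(1+N(2^{1/N}-1)\big)$-competitive by Proposition~\ref{prop:upper}. Together with Proposition~\ref{prop:lower}(b) this gives the value of $c_N$ and shows that it is attained. By \eqref{eq:series} with $b=2$ and $s=1/N$, the sequence $c_N$ decreases strictly to $1+\ln2$. An algorithm with $N$ random outcomes is a mixture of at most $N$ deterministic algorithms, so its ratio is at least $c_N>1+\ln2$.
\end{proof}

\begin{remark}[Both features of $A_t$ are needed]\label{rem:fail}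
Activation by $\operatorname{opt}_i$ is used in fact (i), and the greedy phase after activation is used only for $t=\frac12$, in \eqref{eq:nofit}. With $\mu=\mu_\infty$, neither can be dropped. Consider an instance that begins with $a,\ a+0.01,\ \dots,\ u$, where $a>\frac12$. In both variants below a threshold $t\le u$ takes the item $a$ if $t\le a$ and an item of size less than $t+0.01$ otherwise. If nothing is added later, these thresholds contribute at most
\[
a\big(1+\ln(2a)\big)+(u-a)+0.01\ln(u/a)\ \le\ 2a^2+(u-a)+0.01
\]
to $W$, where we used $1+\ln z\le z$ and $u/a<2$.

\emph{Activation at the first $i$ with $f(s_i)\ge t$.} On the instance of Example~\ref{ex:mixed} all values $f(s_i)$ are at most $0.9$, so the thresholds above $0.9$ gain nothing, and neither $0.45$ nor $0.55$ fits on top of an item of size at least $0.56$. With $a=0.56$ and $u=0.9$ we get $W\le0.6272+0.34+0.01<1=\operatorname{opt}$.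

\emph{No packing after the activation step.} On $(0.51,\ 0.52,\ \dots,\ 0.70,\ 0.35)$ the optimum is $0.65+0.35=1$. The thresholds up to $0.7$ contribute at most $0.5202+0.19+0.01$. Those in $(0.7,1]$ are activated at the last item, gain $0.7$, and contribute $0.7\ln\frac{10}7<0.25$. Again $W<1=\operatorname{opt}$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BGH}
Hans-Joachim B\"ockenhauer, Matthias Gehnen, Juraj Hromkovi\v{c}, Ralf Klasing, Dennis Komm, Henri Lotze, Daniel Mock, Peter Rossmanith, Moritz Stocker,
\emph{Online Unbounded Knapsack}, arXiv:2407.02045 (2024).
\end{thebibliography}
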